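# Stanley depth of integrally closed monomial ideals, read off the Newton polyhedron

## The guess $n-\ell(I)$, and a four-generated ideal that breaks it

Let $\mathbb K$ be a field, $S=\mathbb K[x_1,\dots,x_n]$ and $\mathfrak m=(x_1,\dots,x_n)$. Take a nonzero proper monomial ideal $I\subset S$ and cut the monomials of $S/I$, or those of $I$, into pieces of the form "one monomial times all monomials in some set of variables". How many free variables can we guarantee in every piece? The analytic spread $\ell(I)$ measures the size of $I$ by counting, roughly, the independent directions among its generators. So the first guess is that we must give up at most $\ell(I)$ variables for $S/I$, and one fewer for $I$: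
$$\operatorname{sdepth}(S/I)\ge n-\ell(I),\qquad \operatorname{sdepth}(I)\ge n-\ell(I)+1. \tag{1}$$
Here are the definitions, so that we can test this.

**Definition (Stanley depth).** Let $M$ be a finitely generated $\mathbb Z^n$-graded $S$-module. A Stanley decomposition of $M$ is a decomposition $\mathcal D: M=\bigoplus_{i=1}^m u_i\mathbb K[Z_i]$ as a $\mathbb K$-vector space, where each $u_i\in M$ is homogeneous, $Z_i\subseteq\{x_1,\dots,x_n\}$, and $u_i\mathbb K[Z_i]$ is a free $\mathbb K[Z_i]$-module. Put $\operatorname{sdepth}(\mathcal D)=\min_i|Z_i|$, and let $\operatorname{sdepth}(M)$ be the maximum of $\operatorname{sdepth}(\mathcal D)$ over all $\mathcal D$.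

For example, $(x,y)=x\,\mathbb K[x]\oplus y\,\mathbb K[x,y]$ in $\mathbb K[x,y]$, so $\operatorname{sdepth}\big((x,y)\big)\ge 1$.

All our modules are of the form $M=J/J'$ with monomial ideals $J'\subsetneq J$ (possibly $J'=0$). For these the definition is pure combinatorics. Each graded component of $M$ has dimension at most one, so a nonzero homogeneous $u_i$ is a scalar times the class of a monomial $x^{c_i}$. Freeness says that all exponents in
$$c_i+\mathbb N^{Z_i}:=\{b\in\mathbb N^n: b_j=c_{i,j}\ (x_j\notin Z_i),\ b_j\ge c_{i,j}\ (x_j\in Z_i)\}$$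
belong to the set $E$ of exponents of monomials in $J\setminus J'$. Directness and spanning say that these sets partition $E$. Conversely, any finite partition of $E$ into sets $c+\mathbb N^Z$ gives a Stanley decomposition. So:

> (P) A Stanley decomposition of $J/J'$ is the same thing as a finite partition of $E$ into sets $c+\mathbb N^{Z}$.

**Definition (integral closure).** For a monomial ideal $I$, the integral closure $\overline I$ is the monomial ideal spanned by all monomials $u$ with $u^s\in I^s$ for some $s\ge1$. The ideal is integrally closed if $I=\overline I$.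

For example, $xy\in\overline{(x^2,y^2)}$, since $(xy)^2=x^2\cdot y^2\in (x^2,y^2)^2$.

**Definition (analytic spread).** Let $\mathcal R(I)=\bigoplus_{k\ge0}I^kt^k\subseteq S[t]$ be the Rees algebra. The analytic spread $\ell(I)$ is the Krull dimension of the fibre ring $\mathcal R(I)/\mathfrak m\mathcal R(I)$.

Now some tests of (1). Let $I=(x^a)$ be principal with $a\ne0$. The fibre ring is a polynomial ring in one variable, so $\ell(I)=1$. The ideal $I=x^a\mathbb K[x_1,\dots,x_n]$ is a single piece with $n=n-1+1$ free variables. For $S/I$, sort the exponents $b$ with $x^a\nmid x^b$ by the first index $i$ with $b_i<a_i$ and by the value $c=b_i$. Each class consists of the exponents of $x_i^c\prod_{j<i}x_j^{a_j}\cdot\mathbb K[x_l:l\ne i]$, with $n-1$ free variables. Both inequalities hold.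

Let $I=\mathfrak m$. The fibre ring is $\bigoplus_k\mathfrak m^k/\mathfrak m^{k+1}$, a polynomial ring in $n$ variables, so $\ell(\mathfrak m)=n$ and the bounds are $0$ and $1$. The second one holds because $\mathfrak m=\bigoplus_i x_i\mathbb K[x_i,x_{i+1},\dots,x_n]$, sorting monomials by their first variable.

Let $I=(xy,yz,zx)\subset\mathbb K[x,y,z]$. All generators of $I^k$ have degree $2k$, so the fibre ring is $\mathbb K[xy,yz,zx]$. Its dimension is the rank of the exponent vectors, which is $3$. The bounds are again $0$ and $1$. But $S/I=\mathbb K[x]\oplus y\mathbb K[y]\oplus z\mathbb K[z]$ and $I=xy\mathbb K[x,y]\oplus yz\mathbb K[y,z]\oplus zx\mathbb K[x,z]\oplus xyz\mathbb K[x,y,z]$, which gives at least $1$ and at least $2$. So (1) holds, and we should not guess equality.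

However, (1) is false for general monomial ideals. Let
$$I=(x^4,\ y^4z^4,\ x^2y^2z^3,\ x^2y^3z^2)\subset\mathbb K[x,y,z].$$
The square of the third generator is $x^4y^4z^6=z^2\cdot x^4\cdot y^4z^4\in\mathfrak mI^2$, and the square of the fourth is $x^4y^6z^4=y^2\cdot x^4\cdot y^4z^4\in\mathfrak mI^2$. Hence both are nilpotent in the fibre ring. Modulo nilpotents the ring is generated by two elements, so $\ell(I)\le2$ and $n-\ell(I)\ge1$. Now look at $w=x^3y^2z^2$. No generator divides $w$, but $xw$ is divisible by $x^4$, $yw$ by $x^2y^3z^2$, and $zw$ by $x^2y^2z^3$. So $w\ne0$ in $S/I$, and every variable kills it. The Stanley space that contains $w$ must have $Z=\emptyset$, and $\operatorname{sdepth}(S/I)=0<1$.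

The culprit is visible: $x^2y^2z^2$ has square $x^4\cdot y^4z^4\in I^2$, so it lies in $\overline I$, and so does its multiple $w$. Restricting (1) to integrally closed ideals removes this example. That is the following conjecture; the problem comes from S. A. Seyed Fakhari, "Stanley depth of the integral closure of monomial ideals", arXiv:1205.6971 (2012).

**Conjecture.** For every integrally closed nonzero proper monomial ideal $I$ of $S$, the inequalities (1) hold.

The conjecture is true. We prove the following stronger statement. In it, and from now on, $I$ is a nonzero proper monomial ideal, not necessarily integrally closed, and $\overline{I^0}=S$.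

**Theorem 1.** For all integers $0\le k<m$:

(a) $\operatorname{sdepth}(\overline{I^k}/\overline{I^m})\ge n-\ell(I)$;

(b) if $k\ge1$, then $\operatorname{sdepth}(\overline{I^k})\ge n-\ell(I)+1$.

If $I=\overline I$, then (a) with $(k,m)=(0,1)$ and (b) with $k=1$ are exactly the conjecture. Equality can fail for $I$ itself, as $(xy,yz,zx)$ shows (squarefree, hence integrally closed: if $u^s\in I^s$, then some generator divides $u^s$, hence divides $u$). For high powers it cannot:

**Theorem 2 (sharpness).** (i) $\operatorname{sdepth}(\overline{I^k})=n-\ell(I)+1$ for all $k\gg0$.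

(ii) For every fixed $k\ge0$, $\operatorname{sdepth}(\overline{I^k}/\overline{I^m})=n-\ell(I)$ for all $m\gg k$. In particular $\lim_m\operatorname{sdepth}(S/\overline{I^m})=n-\ell(I)$.

## The Newton polyhedron and its compact faces

Let $A\subset\mathbb N^n$ be the exponent set of the minimal monomial generators of $I$, and let
$$NP=\operatorname{conv}(A)+\mathbb R^n_{\ge0}$$
be the Newton polyhedron. We write $x\le y$ for the componentwise order. From polyhedral geometry we use the following. $NP$ is a rational polyhedron with recession cone $\mathbb R^n_{\ge0}$, and it contains no line, so it has vertices. Its vertices lie in $A$. Every point of $NP$ lies in the relative interior of exactly one face. A compact face is the convex hull of its vertices, and a point of its relative interior is a convex combination of all its vertices with positive coefficients.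

By rationality there are finitely many integer vectors $\alpha_j$ ($j\in\mathcal J$) and numbers $\beta_j$ with
$$NP=\{x:\ \alpha_j\cdot x\ge\beta_j\ \text{ for all } j\in\mathcal J\}.$$
Since $\alpha_j$ is bounded below on $NP$, which is closed under adding multiples of $e_i$, we have $\alpha_j\cdot e_i\ge0$; thus $\alpha_j\in\mathbb N^n$. The minimum of $\alpha_j$ on $NP$ is attained on $A$, so we may raise $\beta_j$ to $\beta_j=\min_{a\in A}\alpha_j\cdot a\in\mathbb N$ without changing the set. Since $I$ is proper, $0\notin A$; as $\operatorname{conv}(A)\subset\mathbb R^n_{\ge0}$, it follows that $0\notin NP$, so some $\beta_j>0$.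

For real $s\ge0$ put $sNP:=\{x:\alpha_j\cdot x\ge s\beta_j\ \forall j\}$. For $s>0$ this is the dilate of $NP$, and for $s=0$ it is the recession cone $\mathbb R^n_{\ge0}$. Each $sNP$ lies in $\mathbb R^n_{\ge0}$ and is closed under adding vectors of $\mathbb R^n_{\ge0}$; we call this *upward closed*. Since $\beta_j\ge0$, we have $sNP\supseteq s'NP$ for $s\le s'$.

Our running example is $n=3$ and $J=\overline{(x^2,y^2z^2)}$. Here
$$NP=\{x\ge0:\ x_1+x_2\ge2,\ x_1+x_3\ge2\}. \tag{2}$$
Indeed both generators satisfy the inequalities. Conversely, a point satisfying them dominates $(x_1,2-x_1,2-x_1)$, a point of the segment from $(2,0,0)$ to $(0,2,2)$, if $x_1\le2$, and dominates $(2,0,0)$ if $x_1>2$.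

**Lemma 3.** For every integer $k\ge0$, $\overline{I^k}$ is spanned by the monomials $x^b$ with $b\in kNP\cap\mathbb Z^n$.

*Proof.* For $k=0$ this is clear. Let $k\ge1$. If $x^{sb}\in I^{ks}$ with $s\ge1$, then $sb$ dominates a sum of $ks$ elements of $A$. Dividing by $ks$ we get $b/k\in NP$. Conversely let $b\in kNP\cap\mathbb Z^n$. The system $b=k\sum_{a}\lambda_aa+y$, $\lambda_a\ge0$, $\sum\lambda_a=1$, $y\ge0$ has rational coefficients and a real solution, hence a rational one. Choose $s\ge1$ with all $sk\lambda_a$ and $sy$ integral. Then $sb=\sum_a(sk\lambda_a)a+sy$ with $\sum_a sk\lambda_a=sk$, so $x^{sb}\in I^{sk}$. $\square$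

In the example, (2) gives $J=(x^2,xyz,y^2z^2)$.

The next two lemmas are about compact faces. The first says how to land on one: move down in the coordinate directions until you cannot.

**Lemma 4.** If $x\in NP$ and $x-\eta e_i\notin NP$ for all $i$ and all $\eta>0$, then the face $F$ with $x\in\operatorname{relint}F$ is compact.

*Proof.* Otherwise $F$ has a recession vector $y\ne0$. It is also a recession vector of $NP$, so $y\ge0$. As $x\in\operatorname{relint}F$, we have $x-\eta y\in F$ for small $\eta>0$. Choose $i$ with $y_i>0$. Then $x-\eta y_ie_i\ge x-\eta y$, so $x-\eta y_ie_i\in NP$, a contradiction. $\square$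

**Lemma 5.** For each compact face $F$ there are $v\in\mathbb Z^n$ with all $v_i>0$, and $h>0$, such that $v\cdot x\ge h$ on $NP$ and $F=\{x\in NP:v\cdot x=h\}$.

*Proof.* $NP$ is not compact, so $F\ne NP$, and $F=\{x\in NP:\alpha_j\cdot x=\beta_j,\ j\in\mathcal J_F\}$ with $\mathcal J_F\ne\emptyset$. Put $v=\sum_{j\in\mathcal J_F}\alpha_j$ and $h=\sum_{j\in\mathcal J_F}\beta_j$. Then $v\cdot x\ge h$ on $NP$, with equality exactly on $F$. If $v_i=0$, then all $\alpha_j$ with $j\in\mathcal J_F$ have $i$-th coordinate $0$, so $F+\mathbb R_{\ge0}e_i\subseteq F$, contradicting compactness. So $v_i>0$ for all $i$. A point $x\in F$ has $x\ge0$ and $x\ne0$, so $h=v\cdot x>0$. $\square$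

Let $d$ be the maximum dimension of a compact face of $NP$. In the example, the segment from $(2,0,0)$ to $(0,2,2)$ is a face (take $v=(2,1,1)$, $h=4$). Every compact face is the convex hull of vertices among these two points, so $d=1$.

## The analytic spread is $d+1$

**Lemma 6.** $\ell(I)=d+1$.

This is known; see C. Bivià-Ausina, *The analytic spread of monomial ideals*, Comm. Algebra 31 (2003). Here is a proof.

Let $B=\mathcal R(I)/\mathfrak m\mathcal R(I)$. It is generated over $\mathbb K$ by the classes of $x^at$, $a\in A$. For a compact face $F$ let $R_F=\mathbb K[x^at:a\in A\cap F]\subseteq\mathcal R(I)$. This is a domain generated by monomials, so its dimension is its transcendence degree, the rank of $\{(a,1):a\in A\cap F\}$. This rank is $\dim F+1$, because $F$ is the convex hull of its vertices and these lie in $A\cap F$.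

**Step 1: the inequality $\ell(I)\ge d+1$.** We embed an $R_F$ of dimension $d+1$ into $B$. Take $F$ with $\dim F=d$, and $v,h$ from Lemma 5. A monomial $x^bt^k\in R_F$ has $v\cdot b=kh$. A monomial $x^b\in\mathfrak mI^k$ has $v\cdot b>kh$, because $v>0$. Both $R_F$ and $\mathfrak m\mathcal R(I)$ are spanned by monomials, so $R_F\cap\mathfrak m\mathcal R(I)=0$ and $R_F\hookrightarrow B$. The finitely many minimal primes of $B$ intersect in the nilradical, so the product of their contractions to the domain $R_F$ consists of nilpotents and is $0$. Hence some minimal prime $P$ contracts to $0$. So $R_F\hookrightarrow B/P$, and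
$$\dim B\ge\dim B/P=\operatorname{trdeg}B/P\ge\operatorname{trdeg}R_F=d+1.$$

**Step 2: monomials away from compact faces are nilpotent in $B$.** Let $x^bt^k\in\mathcal R(I)$ with $k\ge1$ be such that $b/k$ lies in no compact face. Since $b/k\in NP$, Lemma 4 gives $i$ and $\eta>0$ with $b/k-\eta e_i\in NP$. Choose $s\ge1$ with $sk\eta\ge1$. Then $sb-sk\eta e_i\in skNP$, hence $sb-e_i\in skNP$ by upward closure. This is an integer vector, so $x^{sb}/x_i\in\overline{I^{sk}}$ by Lemma 3. By definition of the closure there is $r\ge1$ with $x^{rsb}\in x_i^rI^{rsk}\subseteq\mathfrak mI^{rsk}$. So $(x^bt^k)^{rs}\in\mathfrak m\mathcal R(I)$.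

**Step 3: the inequality $\ell(I)\le d+1$.** We bound $\dim B/P$ for each minimal prime $P$ of $B$. Let $A'\subseteq A$ be the set of $a$ with $x^at\notin P$. If $A'=\emptyset$, then $B/P=\mathbb K$. Otherwise $\prod_{a\in A'}x^at\notin P$, so this product is not nilpotent. By Step 2 the barycenter of $A'$ lies in a compact face $F$. With $v,h$ as in Lemma 5, the average of the numbers $v\cdot a\ge h$, $a\in A'$, is $h$, so all are equal to $h$ and $A'\subseteq F$. Therefore $R_F\to B/P$ is surjective, and $\dim B/P\le\dim F+1\le d+1$. $\square$

In the running example, $\ell(J)=2$, and Theorem 1 promises $\operatorname{sdepth}(J)\ge2$ and $\operatorname{sdepth}(S/J)\ge1$. The four-generated ideal of the first section has $NP=\operatorname{conv}\{(4,0,0),(0,4,4)\}+\mathbb R^3_{\ge0}$, because the other two exponents dominate the midpoint $(2,2,2)$; so its analytic spread is exactly $2$.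

By Lemma 6, Theorem 1 now asks for partitions into sets $c+\mathbb N^Z$ that fix at most $d+1$ coordinates in (a), and at most $d$ coordinates in (b).

## Pushing exponents down to a compact face, and the ties that spoil it

Consider part (b) with $k=1$. Given an exponent $b\in NP$, push it down to a compact face in a canonical way: let $x(b)$ be the lexicographic minimum of $\{x\in NP:x\le b\}$. By Lemma 4 it lies on a compact face. Group together all $b$ with the same $x(b)$. The coordinates that matter should be the *tight* ones, $T=\{i:x_i=b_i\}$. Raising $b$ in a coordinate that is not tight should not change $x(b)$. So one hopes that the group of $b$ is a set $u+\mathbb N^Z$ with $Z$ the complement of $T$, and that $|T|\le d$.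

Try this on $J$. By (2), the lexicographic minimum is
$$x_1=\max(0,\,2-b_2,\,2-b_3),\qquad x_2=x_3=2-x_1 .$$
Consider the fibre over $(1,1,1)$. It is
$$\{b:\ b_1\ge1,\ \min(b_2,b_3)=1\}.$$
For $b=(2,1,2)$ the tight set is $\{2\}$, for $b=(2,2,1)$ it is $\{3\}$, and for $b=(1,1,1)$ it is $\{1,2,3\}$. So $T$ is not determined by $x(b)$. Grouping by $x(b)$ fails: the fibre contains $(1,1,2)$ and $(1,2,1)$, and a set $u+\mathbb N^Z$ containing both has $x_2,x_3\in Z$, hence contains $(1,2,2)$, which is not in the fibre. Grouping by the pair $(x(b),T(b))$ fails too: $b=(1,1,1)$ is then alone in its class and has no free variable, where we need two.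

What goes wrong is exact. We will see that extremality gives a *lower* bound on $|T|$ for free. What we need is an *upper* bound, and it fails because several coordinates of an integer point can be tight by coincidence.

## A generic shift that does not change integer points

The way past the coincidences is to replace the bound $x\le b$ by $x\le b+\gamma$, where $\gamma$ is one fixed small vector whose coordinates satisfy no rational relation. A compact face spanned by integer points then cannot meet too many shifted coordinate hyperplanes at once. Because $\gamma$ is small, membership of integer points in $kNP$ is not affected.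

Fix $\gamma\in\mathbb R^n$ with all $\gamma_i>0$, such that $1,\gamma_1,\dots,\gamma_n$ are linearly independent over $\mathbb Q$ and $\alpha_j\cdot\gamma<1$ for all $j$. Such $\gamma$ exists: $\mathbb R$ has infinite dimension over $\mathbb Q$, so we can find a positive vector with the independence property. Multiplying it by a small positive rational keeps independence and achieves $\alpha_j\cdot\gamma<1$.

**Lemma 7.** For all integers $k\ge0$ and $b\in\mathbb Z^n$: $\ b\in kNP\iff b+\gamma\in kNP$.

*Proof.* "$\Rightarrow$" is upward closure. For "$\Leftarrow$": $\alpha_j\cdot b\ge k\beta_j-\alpha_j\cdot\gamma>k\beta_j-1$. As $\alpha_j\cdot b$ and $k\beta_j$ are integers, $\alpha_j\cdot b\ge k\beta_j$. $\square$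

**Lemma 8.** A nonempty compact convex set has a unique lexicographic minimum, and this is an extreme point. If $q$ is lexicographically smaller than $p$, then so is $(1-\eta)p+\eta q$ for $0<\eta\le1$.

*Proof.* Minimizing the coordinates one after another gives a minimum, and it is unique because the order is total. The order is compatible with the vector space structure: $q<p$ means that the first nonzero coordinate of $p-q$ is positive. Since $p-((1-\eta)p+\eta q)=\eta(p-q)$, the second claim follows. If the minimum were $y=\frac12(y'+y'')$ with $y'\ne y''$ in the set, the smaller of $y',y''$ would be smaller than $y$. $\square$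

## Part (b): at most $d$ tight coordinates

Fix $k\ge1$. For $b\in kNP\cap\mathbb Z^n$ let
$$Q_b=\{x\in kNP:\ x\le b+\gamma\}.$$
It is convex, contains $b$, and is compact since $kNP\subseteq\mathbb R^n_{\ge0}$ is closed. Let $x=x(b)$ be its lexicographic minimum, and put
$$T=T(b)=\{i:x_i=b_i+\gamma_i\},\qquad X=X(x)=\{i:x_i-\gamma_i\in\mathbb Z\}.$$
Then $T\subseteq X$, as $b$ is an integer vector. The point of introducing $X$ is that it depends on $x$ alone.

**Step 1: $x/k$ lies on a compact face.** If $x/k-\eta e_i\in NP$ with $\eta>0$, then $x-k\eta e_i\in Q_b$ is lexicographically smaller than $x$, a contradiction. By Lemma 4, $x/k\in\operatorname{relint}F$ with $F$ a compact face. Put $f=\dim F\le d$, and let $V$ be the direction space of $\operatorname{aff}F$, so $\dim V=f$.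

**Step 2: $|T|\ge f$, from extremality.** We show that the coordinate projection $V\to\mathbb R^T$ is injective. Let $0\ne u\in V$ with $u_i=0$ for $i\in T$. For small $\eta>0$ we have $x\pm\eta u\in kF$, because $x/k\in\operatorname{relint}F$. Also $x\pm\eta u\le b+\gamma$: coordinates in $T$ do not change, and the others have slack. So $x\pm\eta u\in Q_b$, and $x$ is not extreme, contradicting Lemma 8.

**Step 3: $|X|\le f$, from genericity.** Suppose $|X|>f$. The projection of $k\operatorname{aff}F$ to $\mathbb R^X$ has dimension at most $f$, so it is a proper affine subspace, and it is the affine hull of integer points, the projections of $ka$ with $a$ a vertex of $F$. Its direction space is a proper subspace spanned by integer vectors, so some $0\ne r\in\mathbb Q^X$ is orthogonal to it. Then $r$ is constant on the affine subspace, with value $\rho\in\mathbb Q$ (evaluate at an integer point). Since $x\in k\operatorname{aff}F$, we get $\sum_{i\in X}r_ix_i=\rho$, hence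
$$\sum_{i\in X}r_i\gamma_i=\rho-\sum_{i\in X}r_i(x_i-\gamma_i)\in\mathbb Q .$$
This contradicts the independence of $1,\gamma_1,\dots,\gamma_n$.

Steps 2 and 3 squeeze: $f\le|T|\le|X|\le f$. So
$$T(b)=X(x(b)),\qquad |T(b)|=f\le d. \tag{3}$$
In particular the tight set depends only on $x(b)$. This is what failed without the shift.

**Step 4: the fibres.** We claim that for $b'\in\mathbb Z^n$,
$$b'\in kNP\text{ and }x(b')=x\iff b'_i=b_i\ (i\in T)\ \text{ and }\ b'_i\ge x_i-\gamma_i\ (i\notin T).$$
"$\Rightarrow$": By (3) applied to $b'$, $T(b')=X(x)=T$. So for $i\in T$ we have $b'_i=x_i-\gamma_i=b_i$. For $i\notin T$, use $x\le b'+\gamma$.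

"$\Leftarrow$": The conditions give $x\le b'+\gamma$. As $x\in kNP$, also $b'+\gamma\in kNP$, so $b'\in kNP$ by Lemma 7. Let $Q'=\{y\in kNP: y_i\le b_i+\gamma_i\ \forall i\in T\}$. If some $y\in Q'$ were lexicographically smaller than $x$, then by Lemma 8 so would be $(1-\eta)x+\eta y$ for small $\eta>0$. This point lies in $Q_b$: it is in $kNP$ and satisfies the constraints in $T$ by convexity, and the constraints outside $T$ are strict at $x$. That contradicts the choice of $x$. So $x$ is the lexicographic minimum of $Q'$. Since $b'_i=b_i$ on $T$, we have $x\in Q_{b'}\subseteq Q'$, hence $x(b')=x$.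

**Step 5: the decomposition.** By Step 4 the fibre of $b$ is $u+\mathbb N^Z$ with $Z=\{x_i:i\notin T\}$, where $u_i=b_i$ for $i\in T$ and $u_i=\lceil x_i-\gamma_i\rceil$ for $i\notin T$. Here $u$ itself belongs to the fibre, so $u\in kNP\cap\mathbb Z^n\subseteq\mathbb N^n$. The fibres partition $kNP\cap\mathbb Z^n$, which by Lemma 3 is the exponent set of $\overline{I^k}$. There are finitely many: $x$ lies in $kF$ for one of finitely many compact faces $F$, so $x$ and hence $u$ are bounded, and a fibre is determined by $(T,u)$. By (P) this is a Stanley decomposition, and each piece has $n-|T|\ge n-d=n-\ell(I)+1$ free variables. This proves Theorem 1(b). $\square$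

Let us run it on $J$ with $k=1$. The conditions on $\gamma$ from (2) are $\gamma_i<1$, $\gamma_1+\gamma_2<1$ and $\gamma_1+\gamma_3<1$. Say $\gamma_2<\gamma_3$. Now
$$x_1=\max(0,\,2-b_2-\gamma_2,\,2-b_3-\gamma_3),\qquad x_2=x_3=2-x_1.$$
If $b_2,b_3\ge2$, then $x=(0,2,2)$, $T=\emptyset$ and $u=(0,2,2)$. If $b_2\le1$ and $b_2\le b_3$, then $x=(2-b_2-\gamma_2,\ b_2+\gamma_2,\ b_2+\gamma_2)$, $T=\{2\}$ and $u=(2-b_2,b_2,b_2)$. If $b_3\le1$ and $b_3<b_2$, then $x=(2-b_3-\gamma_3,\ b_3+\gamma_3,\ b_3+\gamma_3)$, $T=\{3\}$ and $u=(2-b_3,b_3+1,b_3)$. The tie at $b_2=b_3$ has been broken, and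
$$J=y^2z^2\mathbb K[x,y,z]\oplus xyz\,\mathbb K[x,z]\oplus xy^2z\,\mathbb K[x,y]\oplus x^2\mathbb K[x,z]\oplus x^2y\,\mathbb K[x,y].$$
One checks directly, sorting by $\min(b_2,b_3)\in\{0,1,\ge2\}$, that these five sets partition the monomials of $J$. So $\operatorname{sdepth}(J)\ge2$.

## Part (a): the level as an extra coordinate

For $\overline{I^k}/\overline{I^m}$ we must also place exponents that lie outside $mNP$, and for $k=0$ all of $\mathbb N^n$ comes into play. So there is no single dilate to push down to. Instead we let the dilation factor $s$ vary: first maximize $s$, then push down inside $sNP$. The price is that a face is replaced by its linear span, of one dimension more.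

Let $C=\{(x,s):s\ge0,\ x\in sNP\}$. It is cut out by $s\ge0$ and $\alpha_j\cdot x\ge s\beta_j$, so it is a closed convex cone. For $b\in\mathbb N^n$ let
$$Q_b=\{(x,s)\in C:\ x\le b+\gamma\}.$$
It is convex, contains $(0,0)$, and is compact: $0\le x\le b+\gamma$, and $s\beta_j\le\alpha_j\cdot x\le\alpha_j\cdot(b+\gamma)$ for some $j$ with $\beta_j>0$. Let $(x(b),s(b))$ be the point of $Q_b$ at which the vector $(-s,x_1,\dots,x_n)$ is lexicographically minimal. By Lemma 8 (after the linear change of coordinates $s\mapsto-s$) it is unique and is an extreme point of $Q_b$. "Smaller" below refers to this order.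

**Step 1: $s(b)$ detects the powers.** By upward closure, $s(b)=\max\{s\ge0:b+\gamma\in sNP\}$. It is positive: for $a\in A$ and small $\eta>0$ we have $\eta a\le b+\gamma$, so $b+\gamma\in\eta NP$. For every integer $k\ge0$,
$$x^b\in\overline{I^k}\iff b\in kNP\iff b+\gamma\in kNP\iff s(b)\ge k, \tag{4}$$
by Lemma 3, Lemma 7, and the monotonicity $sNP\supseteq s'NP$ for $s\le s'$.

Now write $(x,s)=(x(b),s(b))$, $T=T(b)=\{i:x_i=b_i+\gamma_i\}$ and $X=X(x)=\{i:x_i-\gamma_i\in\mathbb Z\}\supseteq T$.

**Step 2: $x/s$ lies on a compact face.** If $x/s-\eta e_i\in NP$ with $\eta>0$, then $(x-s\eta e_i,s)\in Q_b$ is smaller, a contradiction. By Lemma 4, $x/s\in\operatorname{relint}F$ with $F$ compact. Let $W$ be the linear span of $F$. Then $x\in W$ and $\dim W\le\dim F+1\le d+1$.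

**Step 3: $|T|\ge\dim W$, from extremality.** We show that the projection $W\to\mathbb R^T$ is injective. Let $0\ne u\in W$ with $u_i=0$ for all $i\in T$. Write $u=\sum\mu_aa$ over the vertices $a$ of $F$, and put $s'=\sum\mu_a$. Since $x/s\in\operatorname{relint}F$, we can write $x=s\sum\lambda_aa$ with all $\lambda_a>0$ and $\sum\lambda_a=1$. For small $\eta>0$ the coefficients $s\lambda_a\pm\eta\mu_a$ are positive with sum $s\pm\eta s'>0$, so
$$x\pm\eta u=\sum(s\lambda_a\pm\eta\mu_a)a\in(s\pm\eta s')F .$$
Hence $(x,s)\pm\eta(u,s')\in C$. Also $x\pm\eta u\le b+\gamma$ for small $\eta$, since coordinates in $T$ do not change and the others have slack. So $(x,s)$ is not extreme in $Q_b$, a contradiction.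

**Step 4: $|X|\le\dim W$, from genericity.** Suppose $|X|>\dim W$. The projection of $W$ to $\mathbb R^X$ is a proper subspace spanned by integer vectors, the projections of the vertices of $F$. So there is $0\ne r\in\mathbb Q^X$ orthogonal to it. As $x\in W$,
$$0=\sum_{i\in X}r_ix_i=\sum_{i\in X}r_i\gamma_i+\sum_{i\in X}r_i(x_i-\gamma_i),$$
where the last sum is rational. This contradicts the independence of $1,\gamma_1,\dots,\gamma_n$. Together with Step 3 and $T\subseteq X$,
$$T(b)=X(x(b)),\qquad|T(b)|=\dim W\le d+1. \tag{5}$$

**Step 5: the fibres.** We claim that for $b'\in\mathbb N^n$,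
$$(x(b'),s(b'))=(x,s)\iff b'_i=b_i\ (i\in T)\ \text{ and }\ b'_i\ge x_i-\gamma_i\ (i\notin T).$$
"$\Rightarrow$": By (5), $T(b')=X(x)=T$, so $b'_i=x_i-\gamma_i=b_i$ on $T$. The other inequalities hold because $x\le b'+\gamma$.

"$\Leftarrow$": Let $Q'=\{(y,r)\in C:\ y_i\le b_i+\gamma_i\ \forall i\in T\}$. If some $(y,r)\in Q'$ were smaller than $(x,s)$, then $(1-\eta)(x,s)+\eta(y,r)$ with small $\eta>0$ would be smaller too, by Lemma 8. It would lie in $Q_b$: it is in $C$ and satisfies the constraints in $T$ by convexity, and the constraints outside $T$ are strict at $x$. This is a contradiction, so $(x,s)$ is minimal on $Q'$. The conditions on $b'$ give $x\le b'+\gamma$, so $(x,s)\in Q_{b'}$; and $Q_{b'}\subseteq Q'$ because $b'=b$ on $T$. Hence $(x,s)$ is the minimum on $Q_{b'}$.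

**Step 6: the decomposition.** By Step 5 the fibres of $b\mapsto(x(b),s(b))$ partition $\mathbb N^n$ into sets $u+\mathbb N^Z$ with $Z=\{x_i:i\notin T\}$, where $u_i=b_i$ for $i\in T$ and $u_i=\max(0,\lceil x_i-\gamma_i\rceil)$ for $i\notin T$. Each has $n-|T|\ge n-d-1=n-\ell(I)$ free variables. The function $s$ is constant on fibres, so by (4) the exponent set of $\overline{I^k}/\overline{I^m}$, namely $\{b\in\mathbb N^n:k\le s(b)<m\}$, is a union of fibres. Only finitely many occur: there $s<m$ and $x\in sF$ for one of finitely many compact faces $F$, so $x$ is bounded, hence $u$ is bounded, and $(T,u)$ determines the fibre. The quotient is nonzero, since $(ka)$ with $a$ a vertex of $NP$ lies in $kNP$ but not in $mNP$: with $v,h$ from Lemma 5 for the face $\{a\}$, $v\cdot(ka)=kh<mh$. By (P) we have a Stanley decomposition, which proves Theorem 1(a) and with it the conjecture. $\square$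

For $J$, with $\gamma_2<\gamma_3$ as before, put $\mu=\min(b_2+\gamma_2,\,b_3+\gamma_3)$. By (2), $s(b)=\frac12(b_1+\gamma_1+\mu)$. At this level $x_1\ge2s-\mu=b_1+\gamma_1$, so $x=(b_1+\gamma_1,\mu,\mu)$. If $b_2\le b_3$, then $T=\{1,2\}$ and the fibre is $x^{b_1}y^{b_2}z^{b_2}\mathbb K[z]$; it lies outside $J$ exactly when $b_1+b_2\le1$. If $b_3<b_2$, then $T=\{1,3\}$ and the fibre is $x^{b_1}y^{b_3+1}z^{b_3}\mathbb K[y]$; it lies outside $J$ exactly when $b_1+b_3\le1$. So
$$S/J=\mathbb K[z]\oplus x\mathbb K[z]\oplus yz\mathbb K[z]\oplus y\mathbb K[y]\oplus xy\mathbb K[y]\oplus y^2z\mathbb K[y],$$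
with one free variable in each piece, as promised.

## Lattice points on a top compact face and the sharpness of both bounds

We now prove Theorem 2. The lower bounds are Theorem 1, so we need upper bounds for large powers. Let $F$ be a compact face with $\dim F=d=\ell(I)-1$, take $v,h$ from Lemma 5 (so $h=v\cdot a$ is an integer for each $a\in A\cap F$), and let $N_m=\#(mF\cap\mathbb Z^n)$.

**Step 1: $mF$ has many lattice points.** Choose affinely independent $a_0,\dots,a_d\in A\cap F$ among the vertices of $F$. The points $\sum m_ia_i$ with $m_i\in\mathbb N$, $\sum m_i=m$ lie in $mF\cap\mathbb Z^n$ and are distinct by affine independence. So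
$$N_m\ge\binom{m+d}{d}\ge\frac{m^d}{d!}. \tag{6}$$

**Step 2: part (i), since each lattice point of $kF$ starts its own piece.** If $d=0$, the bound $n-\ell(I)+1=n$ cannot be exceeded. Let $d\ge1$, and suppose $\overline{I^k}$ has a Stanley decomposition with all $|Z_i|\ge n-d+1$. Let $b\in kF\cap\mathbb Z^n$, and let $c+\mathbb N^Z$ be the part that contains $b$, in the language of (P). Then $c\le b$. As $c\in kNP$, also $v\cdot c\ge kh=v\cdot b$. Since all $v_i>0$, we get $c=b$. So each $b\in kF\cap\mathbb Z^n$ is the corner of its part.

Suppose two distinct such points $b,b'$ have the same $Z$ and agree in all coordinates outside $Z$. Then their componentwise maximum lies in both $b+\mathbb N^Z$ and $b'+\mathbb N^Z$, which are different parts; this is impossible. So for fixed $Z$ a point $b$ is determined by its coordinates outside $Z$. There are at most $d-1$ of these, each an integer between $0$ and $kD$, where $D$ is the maximal coordinate on $F$. Therefore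
$$N_k\le2^n(kD+1)^{d-1},$$
which contradicts (6) for $k\gg0$. So $\operatorname{sdepth}(\overline{I^k})\le n-d=n-\ell(I)+1$ for $k\gg0$.

**Step 3: part (ii), setting up Hilbert series.** Corners alone do not suffice here, because the points of $mF$ are not in the quotient. We instead read off their absence. Grade $S$ by $\deg x_j=v_j$, put $J_r=\overline{I^r}$, and let $H_M(z)$ denote the Hilbert series of $M$. By Hilbert–Serre,
$$K_r(z)=H_{J_r}(z)\prod_{j=1}^n(1-z^{v_j})$$
is a polynomial. Suppose $J_k/J_m$ has a Stanley decomposition with parts $c_i+\mathbb N^{Z_i}$ and all $|Z_i|\ge n-d$. Its Hilbert series is $H_{J_k}-H_{J_m}=\sum_iz^{v\cdot c_i}\prod_{x_j\in Z_i}(1-z^{v_j})^{-1}$. Multiplying by $\prod_j(1-z^{v_j})/(1-z)^d$ gives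
$$\frac{K_k(z)-K_m(z)}{(1-z)^d}=\sum_iz^{v\cdot c_i}\,\frac{\prod_{x_j\notin Z_i}(1-z^{v_j})}{(1-z)^d}. \tag{7}$$
Each numerator on the right has at most $d$ factors, and $\frac{1-z^{v_j}}{1-z}=1+z+\dots+z^{v_j-1}$. Leftover factors $\frac1{1-z}$ have nonnegative coefficients too. So the right side of (7) has nonnegative coefficients.

**Step 4: the coefficient of $z^{mh}$ is negative.** Monomials $x^b$ of $J_m$ have $v\cdot b\ge mh$, with equality exactly for $b\in mF$. So $H_{J_m}(z)=N_mz^{mh}+(\text{higher terms})$. Multiplying by $\prod(1-z^{v_j})$ and dividing by $(1-z)^d$ does not change the lowest term, so $K_m/(1-z)^d$ has coefficient $N_m\ge m^d/d!$ at $z^{mh}$.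

On the other hand, $K_k(z)=\sum_j\kappa_jz^j$ is a fixed polynomial. If $d\ge1$, the coefficient of $z^{mh}$ in $z^j/(1-z)^d$ is $\binom{mh-j+d-1}{d-1}\le(mh+d)^{d-1}$ when $j\le mh$, and $0$ otherwise. So $K_k/(1-z)^d$ contributes at most $\sum_j|\kappa_j|\,(mh+d)^{d-1}=O(m^{d-1})$. If $d=0$, it contributes $0$ as soon as $mh>\deg K_k$, while $N_m\ge1$. In both cases the coefficient of $z^{mh}$ on the left side of (7) is negative for $m\gg0$, a contradiction.

Hence $\operatorname{sdepth}(J_k/J_m)\le n-d-1=n-\ell(I)$ for $m\gg k$. Together with Theorem 1(a) this proves (ii), and $k=0$ gives $\lim_m\operatorname{sdepth}(S/\overline{I^m})=n-\ell(I)$. $\square$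

For $I=(xy,yz,zx)$, where $\operatorname{sdepth}(S/I)\ge1$ while $n-\ell(I)=0$, Theorem 2 says that $\operatorname{sdepth}(S/\overline{I^m})$ does equal $0$ once $m$ is large.
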